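\title{The pressure gap for multiples of the geometric potential can fail in rank one}

\begin{abstract}
Let $M$ be a closed rank 1 manifold of nonpositive curvature, let $\mathrm{Sing}$ be the singular set of its geodesic flow and let $\varphi^u$ be the geometric potential. Burns, Climenhaga, Fisher and Thompson asked whether the pressure gap $P(\mathrm{Sing},q\varphi^u)<P(q\varphi^u)$ holds for all $q<1$ when $\dim M>2$. We show that it can fail in every dimension $n\ge3$. The examples are compact hyperbolic manifolds whose metric is pinched along a totally geodesic submanifold $N$ of dimension at least $2$, so that $\mathrm{Sing}=T^1N$ has very large entropy. In these examples the gap fails exactly on an interval $[q_*,1]$ with $0<q_*<1$.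
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $M$ be a closed connected Riemannian manifold of dimension $n$ with nonpositive sectional curvature, and let $\mathcal F=(f_t)_{t\in\mathbb R}$ be the geodesic flow on the unit tangent bundle $T^1M$. For $v\in T^1M$ let $\gamma_v$ be the geodesic with $\dot\gamma_v(0)=v$. The \emph{rank} of $v$ is the dimension of the space of parallel Jacobi fields along $\gamma_v$. It is at least $1$, because $\dot\gamma_v$ is such a field; a second one is a direction in which nearby geodesics, to first order, neither approach $\gamma_v$ nor move away from it. The \emph{singular set} $\mathrm{Sing}$ is the set of vectors of rank greater than $1$. It is closed and $\mathcal F$-invariant. Its complement $\mathrm{Reg}$ is the set of vectors of rank $1$, and $M$ has \emph{rank 1} if $\mathrm{Reg}\neq\emptyset$.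

Let $E^u$ be the unstable distribution, given by the unstable horospheres (see Section~\ref{sec:riccati}). The \emph{geometric potential}
\[
\varphi^u(v)=-\lim_{t\to0}\frac1t\log\det\big(df_t|_{E^u(v)}\big)
\]
is minus the instantaneous rate at which the flow expands volume along $E^u$. For a continuous function $\varphi$ on $T^1M$ we write $P(\varphi)$ for the topological pressure of $\mathcal F$ and $P(\mathrm{Sing},\varphi)$ for the topological pressure of the restriction of $\mathcal F$ to the compact invariant set $\mathrm{Sing}$. By the variational principle,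
\begin{equation}\label{eq:variational}
P(q\varphi^u)=\sup_\mu\big(h(\mu)-q\Lambda(\mu)\big),\qquad \Lambda(\mu):=-\int\varphi^u\,d\mu ,
\end{equation}
where $\mu$ runs over the $\mathcal F$-invariant Borel probability measures and $h(\mu)$ is the entropy of the time-one map. For $P(\mathrm{Sing},q\varphi^u)$ one takes only measures carried by $\mathrm{Sing}$, so $P(\mathrm{Sing},q\varphi^u)\le P(q\varphi^u)$. We say that the \emph{pressure gap} holds at $q$ if this inequality is strict. The gap says that the competition between entropy and $q$ times the unstable expansion is not won by the degenerate part of the flow.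

In constant curvature $-1$ the singular set is empty, $\varphi^u\equiv-(n-1)$ and $P(q\varphi^u)=(1-q)(n-1)$. In general $h(\mu)\le\Lambda(\mu)$ for all $\mu$, with equality for the Liouville measure (Lemma~\ref{lem:ruelle}), so that $P(\varphi^u)=0$ always. For rank 1 manifolds the following facts are known.
\begin{enumerate}
\item[(F1)] If $\dim M=2$ and $\mathrm{Sing}\ne\emptyset$, then $P(\mathrm{Sing},q\varphi^u)=0<P(q\varphi^u)$ for all $q<1$.
\item[(F2)] In any dimension $h_{\mathrm{top}}(\mathrm{Sing})<h_{\mathrm{top}}(\mathcal F)$. Consequently there is $q_1>0$ such that the gap holds for $q\in(-q_1,q_1)$.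
\item[(F3)] If $h_{\mathrm{top}}(\mathrm{Sing})=0$, the gap holds on $(-q_1,1)$.
\item[(F4)] There are $3$-dimensional examples with $\mathrm{Sing}\neq\emptyset$ in which the gap holds for all $q\in\mathbb R$.
\end{enumerate}
For a surface as in (F1), continuity in $q$ gives $P(\mathrm{Sing},\varphi^u)=0=P(\varphi^u)$, so the gap closes at $q=1$ and $(-\infty,1)$ is the largest half-line on which one can expect it in general. The following is stated as an open question in \cite{BCFT}.

\begin{quote}
\emph{Let $M$ be a closed rank 1 manifold of nonpositive curvature with $\dim M>2$ and $\mathrm{Sing}\neq\emptyset$. Is $P(\mathrm{Sing},q\varphi^u)<P(q\varphi^u)$ for all $q\in(-\infty,1)$?}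
\end{quote}

All four facts suggest a positive answer, and so does a naive picture: an orbit may follow $\mathrm{Sing}$ for a long time, leave it and come back, and the freedom to choose when to leave should create extra pressure. The answer is nevertheless negative.

\begin{theorem}\label{thm:main}
Let $m\ge1$ and $d\ge2$ be integers, put $n=m+d$ and $k=\max(2,m)$, and let $q_0\in(1/k,1)$. There are a number $c>0$, a closed connected $C^\infty$ Riemannian $n$-manifold $M$ of nonpositive curvature and rank 1, and a closed totally geodesic $d$-dimensional submanifold $N\subset M$ of constant curvature $-1/c^2$ such that, with $\lambda:=(d-1)/c$: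
\begin{enumerate}
\item[(a)] $\mathrm{Sing}=T^1N\neq\emptyset$ and $P(\mathrm{Sing},q\varphi^u)=(1-q)\lambda$ for all $q\in\mathbb R$;
\item[(b)] $P(q\varphi^u)=P(\mathrm{Sing},q\varphi^u)=(1-q)\lambda$ for all $q\in[q_0,1]$;
\item[(c)] there is $q_*\in(0,q_0]$ such that $P(\mathrm{Sing},q\varphi^u)<P(q\varphi^u)$ if and only if $q\notin[q_*,1]$.
\end{enumerate}
\end{theorem}

By (b) the gap fails on $[q_0,1)$. With $m=1$ every dimension $n\ge3$ and every $q_0\in(\frac12,1)$ occur; with $m$ large, every $q_0\in(0,1)$ occurs in some dimension.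

The naive picture overlooks two costs. An orbit that approaches $N$ and leaves again is expanded in the directions transverse to $N$, by a factor that grows like the $k$-th power of the length of the visit; the potential $q\varphi^u$ charges for this, and for $kq>1$ the sum over all lengths of visits converges. An orbit that is away from $N$ for a time $S$ forgoes the pressure $(1-q)\lambda$ per unit time that it would collect on $T^1N$, at a net cost $e^{-(1-q)(\lambda-n+1)S}$. When $c$ is small, $\lambda$ is large and the second cost outweighs the finite sum.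

Section~\ref{sec:background} recalls the tools. Section~\ref{sec:three} carries out this accounting in dimension three and proves the one estimate that is special to $m=1$. The manifold is built in Section~\ref{sec:manifold}, the expansion near $N$ is estimated in Section~\ref{sec:tube}, the pressure is bounded in Section~\ref{sec:upper}, and Section~\ref{sec:diagram} completes the proof of Theorem~\ref{thm:main}.

\section{Pressure, Riccati solutions and warped products}\label{sec:background}

In Sections~\ref{sec:pressure}--\ref{sec:exponents}, $M$ is any closed $n$-manifold whose sectional curvature satisfies $-a^2\le K\le0$.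

\subsection{Topological pressure}\label{sec:pressure}
On $T^1M$ we use the metric
\[
\varrho(v,w)=\max_{0\le s\le1}\operatorname{dist}_M\big(\gamma_v(s),\gamma_w(s)\big).
\]
It is continuous on the compact space $T^1M\times T^1M$ and vanishes only on the diagonal, so it induces the usual topology; pressure does not depend on the choice of a compatible metric. A set $Y\subset T^1M$ is \emph{$(T,\varepsilon)$-separated} if for any two distinct $v,w\in Y$ there is $t\in[0,T]$ with $\varrho(f_tv,f_tw)>\varepsilon$. Then
\[
P(\varphi)=\lim_{\varepsilon\to0}\limsup_{T\to\infty}\frac1T\log\sup_Y\sum_{v\in Y}\exp\int_0^T\varphi(f_tv)\,dt ,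
\]
with the supremum over $(T,\varepsilon)$-separated sets, and $h_{\mathrm{top}}=P(0)$. By \eqref{eq:variational}, $q\mapsto P(q\varphi^u)$ is a finite supremum of affine functions, hence convex and continuous. A measure that attains the supremum in \eqref{eq:variational} is an \emph{equilibrium state} for $q\varphi^u$.

\subsection{The unstable Riccati solution}\label{sec:riccati}
Along a unit speed geodesic $\gamma$ let $R=R_t$ be the symmetric operator $R(\cdot,\dot\gamma)\dot\gamma$ on $\dot\gamma(t)^\perp$, with the sign for which $\langle R_tw,w\rangle$ is the sectional curvature of the plane spanned by $\dot\gamma$ and a unit vector $w\perp\dot\gamma$. Thus $R_t\le0$, and Jacobi fields solve $J''+RJ=0$, where the prime is the covariant derivative along $\gamma$. The function $|J|^2$ is convex, since $(|J|^2)''=2|J'|^2-2\langle RJ,J\rangle\ge0$, and where $J\ne0$ so is $|J|$, since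
\[
|J|''=\frac{|J'|^2|J|^2-\langle J,J'\rangle^2}{|J|^3}-\frac{\langle RJ,J\rangle}{|J|}\ge0 .
\]
The tangent space $T_vT^1M$ is identified with the pairs $(J(0),J'(0))$ of initial data of Jacobi fields along $\gamma_v$ with $J'(0)\perp v$. In these terms $df_t(J(0),J'(0))=(J(t),J'(t))$, and the Sasaki metric, which we use for determinants, is $|J(0)|^2+|J'(0)|^2$.

We recall the standard description of $E^u$. For each $w\perp v$ there is exactly one Jacobi field $J$ along $\gamma_v$ that is perpendicular to $\dot\gamma_v$, bounded on $(-\infty,0]$, and has $J(0)=w$; we call it \emph{unstable}. (Uniqueness comes from convexity: for the difference of two such fields, $|J|^2$ is convex and bounded on $(-\infty,0]$, hence nondecreasing, and it vanishes at $0$.) Put $U(v)w=J'(0)$. Then $E^u(v)=\{(w,U(v)w):w\perp v\}$. The operator $U(v)$ on $v^\perp$ is symmetric, depends continuously on $v$, satisfies $0\le U\le aI$, and along every orbit solves the Riccati equation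
\begin{equation}\label{eq:riccati}
U'+U^2+R=0 .
\end{equation}
Along a fixed geodesic we write $U(t)$ for $U(\dot\gamma(t))$. The first lemma replaces $\varphi^u$ by $-\operatorname{tr}U$.

\begin{lemma}\label{lem:trace}
With $C_0=\frac{n-1}2\log(1+a^2)$, for all $v\in T^1M$ and $T\geq0$,
\begin{equation}\label{eq:trace}
\Big|\int_0^T\varphi^u(f_tv)\,dt+\int_0^T\operatorname{tr}U(f_tv)\,dt\Big|\le C_0 .
\end{equation}
Hence $\Lambda(\mu)=\int\operatorname{tr}U\,d\mu$ for every invariant probability measure $\mu$. If the eigenvalues of $U$ are constant along an orbit, then $\varphi^u=-\operatorname{tr}U$ on that orbit.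
\end{lemma}

\begin{proof}
Let $J(t)\colon v^\perp\to(f_tv)^\perp$ send $w$ to the value at $t$ of the unstable field with initial value $w$. Then $J'=UJ$, so $\log\det J(T)=\int_0^T\operatorname{tr}U\,dt$. The map $w\mapsto(w,Uw)$ from $v^\perp$ to $E^u(v)$ has Jacobian $\det(I+U(v)^2)^{1/2}$. Therefore
\[
\log\det\big(df_T|_{E^u(v)}\big)=\int_0^T\operatorname{tr}U\,dt+\frac12\log\frac{\det(I+U(f_Tv)^2)}{\det(I+U(v)^2)} .
\]
The left side is differentiable in $T$, and by the chain rule its derivative at $T$ is $-\varphi^u(f_Tv)$; so it equals $-\int_0^T\varphi^u(f_tv)\,dt$. The last term has absolute value at most $C_0$, and it vanishes if the eigenvalues of $U$ are constant. Integrating \eqref{eq:trace} against $\mu$, dividing by $T$ and letting $T\to\infty$ gives the formula for $\Lambda(\mu)$.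
\end{proof}

The operator $U(t)$ depends on the whole past of the geodesic and cannot be computed. An upper bound for $P(q\varphi^u)$ with $q>0$ needs only lower bounds for $\int\operatorname{tr}U$, and these come from solutions of \eqref{eq:riccati} with simple initial values below $U$. We identify the spaces $\dot\gamma(t)^\perp$ by parallel transport, so that operators become matrices.

\begin{lemma}[Comparison]\label{lem:compare}
Let $V_0$ be symmetric with $0\le V_0\le U(t_0)$, and let $J$ be the matrix solution of $J''+RJ=0$ with $J(t_0)=I$, $J'(t_0)=V_0$. Then for $t\ge t_0$ the matrix $J(t)$ is invertible, $V=J'J^{-1}$ is symmetric, $0\le V(t)\le U(t)$, and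
\[
\int_s^{s'}\operatorname{tr}U\,dt\ \ge\ \int_s^{s'}\operatorname{tr}V\,dt=\log\frac{\det J(s')}{\det J(s)}\qquad(t_0\le s\le s').
\]
If $V_0=\kappa I$, then $|J(t)w|\ge(1+\kappa(t-t_0))|w|$ for all $w$ and all $t\ge t_0$.
\end{lemma}

\begin{proof}
For fixed $w$ the function $\langle Jw,J'w\rangle=\frac12(|Jw|^2)'$ is nondecreasing and equals $\langle w,V_0w\rangle\ge0$ at $t_0$. So $|Jw|$ is nondecreasing, $J$ is invertible, and $\langle VJw,Jw\rangle\ge0$. The matrix $J^\top J'-J'^\top J$ has zero derivative and vanishes at $t_0$, so $V$ is symmetric; and $V'=J''J^{-1}-V^2=-R-V^2$. The difference $D=U-V$ satisfies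
\[
D'=-U^2+V^2=-\tfrac12\big[(U+V)D+D(U+V)\big].
\]
If $G'=-\frac12(U+V)G$ and $G(t_0)=I$, then $GD(t_0)G^\top$ solves the same linear equation with the same initial value, so $D(t)=G(t)D(t_0)G(t)^\top\ge0$. The integral formula is $(\log\det J)'=\operatorname{tr}V$. If $V_0=\kappa I$ and $w\ne0$, the function $|Jw|$ is convex with value $|w|$ and slope $\kappa|w|$ at $t_0$.
\end{proof}

Suppose that $K=-1$ along $\gamma|_{[t_0,t_0+S]}$. With $V_0=0$ we get $J=\cosh(t-t_0)I$ and $V=\tanh(t-t_0)I$, and since $\cosh S\ge\frac12e^S$,
\begin{equation}\label{eq:core}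
\int_{t_0}^{t_0+S}\operatorname{tr}U\,dt\ge(n-1)(S-\log2),\qquad U(t_0+S)\ge\tanh(S)\,I .
\end{equation}

\subsection{Entropy and unstable expansion}\label{sec:exponents}
Let $\mu$ be an invariant probability measure. By the theorem of Oseledets for $f_1$, at $\mu$-almost every $v$ there are numbers $\chi_1>\chi_2>\cdots$ and an invariant splitting $T_vT^1M=\bigoplus E_i$ with $\frac1t\log|df_t\xi|\to\chi_i$ as $t\to\pm\infty$ in $\mathbb Z$, for $0\ne\xi\in E_i$; moreover $\frac1t\log\det(df_t|_F)\to\sum_i\chi_i\dim(F\cap E_i)$ for an invariant subbundle $F=\bigoplus(F\cap E_i)$. Put $\chi^+=\sum_{\chi_i>0}\chi_i\dim E_i$. Ruelle's inequality states that $h(\mu)\le\int\chi^+d\mu$, and Pesin's formula states that equality holds for a smooth invariant volume, such as the normalized Liouville measure $m_L$.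

\begin{lemma}\label{lem:ruelle}
For every invariant probability measure $\mu$ we have $h(\mu)\le\Lambda(\mu)$, and $h(m_L)=\Lambda(m_L)$. In particular $P(\varphi^u)=0$.
\end{lemma}

\begin{proof}
It suffices to show $\int\chi^+d\mu=\Lambda(\mu)$. Let $E^+$ and $E^0$ be the sums of the $E_i$ with $\chi_i>0$ and $\chi_i=0$. Let $\xi\in E^+$ correspond to the Jacobi field $J$. Then $J(t)\to0$ as $t\to-\infty$ in $\mathbb Z$. The tangential part $\langle J,\dot\gamma\rangle$ is constant, because $J'\perp\dot\gamma$, so it is zero; and $|J|^2$ is convex, so it is bounded on $(-\infty,0]$. Hence $J$ is unstable and $E^+\subset E^u$. Conversely, if $\xi\in E^u$, then $|J|$ and $|J'|=|UJ|$ are bounded on $(-\infty,0]$. A component of $\xi$ in some $E_i$ with $\chi_i<0$ would make $|df_{t}\xi|$ grow exponentially as $t\to-\infty$, so $E^u\subset E^+\oplus E^0$. Thus $E^u=E^+\oplus(E^u\cap E^0)$ and $\frac1t\log\det(df_t|_{E^u})\to\chi^+$. The left side is a Birkhoff average of the bounded function $\log\det(df_1|_{E^u(v)})=-\int_0^1\varphi^u(f_tv)\,dt$, whose integral is $\Lambda(\mu)$.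
\end{proof}

\begin{remark}\label{rem:necessary}
Lemma~\ref{lem:ruelle} tells us where to look for a counterexample with $q\in[0,1)$. For $\mu$ carried by $\mathrm{Sing}$ we have $h(\mu)-q\Lambda(\mu)\le(1-q)h(\mu)\le(1-q)h_{\mathrm{top}}(\mathrm{Sing})$, while $P(q\varphi^u)\ge(1-q)h(m_L)$. So the gap holds on $[0,1)$ whenever $h_{\mathrm{top}}(\mathrm{Sing})<h(m_L)$. A counterexample needs a singular set with at least as much entropy as the Liouville measure, and the best case is a singular set with $h=\Lambda$ for its measure of maximal entropy. This is what $T^1N$ provides when $N$ has constant curvature $-1/c^2$ with $c$ small.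
\end{remark}

\subsection{Warped products}\label{sec:warped}
Let $B$ be an open subset of $\mathbb H^m$ (with $\mathbb H^1=\mathbb R$), let $\psi>0$ be a smooth function on $B$, and give $B\times\mathbb H^d$ the metric $g_{\mathbb H^m}+\psi^2g_{\mathbb H^d}$. We call the factors \emph{base} and \emph{fiber}; $\langle\cdot,\cdot\rangle$ and $|\cdot|$ refer to the warped metric. For vector fields $A,A'$ on the base and $E,E'$ on the fiber, the Levi-Civita connection is given by $\nabla_AA'=\nabla^{\mathbb H^m}_AA'$ and
\begin{equation}\label{eq:connection}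
\nabla_AE=\nabla_EA=\frac{A\psi}{\psi}E,\qquad \nabla_EE'=\nabla^{\mathbb H^d}_EE'-\frac{\langle E,E'\rangle}{\psi}\nabla\psi .
\end{equation}
For $x,y$ tangent to the base and $v,w$ tangent to the fiber, the curvature formula of Bishop and O'Neill reads
\begin{equation}\label{eq:curvature}
\begin{aligned}
\langle R(x+v,y+w)(y+w),x+v\rangle={}&-|x\wedge y|^2-\frac{1+|\nabla\psi|^2}{\psi^2}|v\wedge w|^2\\
&-\frac1\psi\Big[\mathcal H(x,x)|w|^2-2\mathcal H(x,y)\langle v,w\rangle+\mathcal H(y,y)|v|^2\Big],
\end{aligned}
\end{equation}
where $\mathcal H=\operatorname{Hess}\psi$ on the base. By \eqref{eq:connection}, a curve $\gamma=(x,\eta)$ is a geodesic if and only if $\psi^2\dot\eta$ is parallel along $\eta$ in $\mathbb H^d$ and $D_t\dot x=\psi|\dot\eta|^2_{\mathbb H^d}\nabla\psi$. So for a unit speed geodesic the \emph{Clairaut constant} $\ell=\psi^2|\dot\eta|_{\mathbb H^d}$ is constant, $\eta$ runs monotonically along a geodesic of $\mathbb H^d$, and if $\theta$ denotes the $\mathbb H^d$-arclength along $\eta$,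
\begin{equation}\label{eq:geodesic}
\dot\theta=\frac{\ell}{\psi^2},\qquad D_t\dot x=\frac{\ell^2}{\psi^3}\nabla\psi,\qquad |\dot x|^2+\frac{\ell^2}{\psi^2}=1 .
\end{equation}
For a time interval of length $\tau$ we call the increment $\Theta$ of $\theta$ the \emph{fiber displacement}; it is the $\mathbb H^d$-distance between the endpoints of $\eta$. Since $\psi\dot\theta=\ell/\psi\le1$,
\begin{equation}\label{eq:time}
\tau\ge c\,\Theta\qquad\text{if }\psi\ge c .
\end{equation}

\section{The mechanism in dimension three}\label{sec:three}

\subsection{The pinching profile}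
Near a totally geodesic $\mathbb H^d\subset\mathbb H^n$ the hyperbolic metric is a warped product with $\psi=\cosh r$, where $r$ is the distance to $\mathbb H^d$. We replace $\cosh$ by a function with a small minimum value $c$, which gives the core submanifold curvature $-1/c^2$, and with a degenerate minimum, which by \eqref{eq:curvature} makes the planes transverse to it flat. Strict convexity elsewhere keeps all other curvatures negative.

\begin{lemma}\label{lem:profile}
There is a constant $C_\psi$ such that for every $c\in(0,1)$ there is an even function $\psi=\psi_c\in C^\infty(\mathbb R)$ with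
\[
\psi(r)=c+\tfrac{r^4}{1200}\ \ (|r|\le\tfrac14),\qquad \psi''(r)>0\ \ (r\ne0),\qquad \psi(r)=\cosh r\ \ (|r|\ge2),
\]
and $\psi''\le C_\psi$ on $[-2,2]$. In particular $\psi(0)=c$, $\psi'(0)=\psi''(0)=0$, $\psi'>0$ on $(0,\infty)$, and $c\le\psi\le\cosh2$, $|\psi'|\le\sinh2$ on $[-2,2]$.
\end{lemma}

\begin{proof}
We prescribe $\psi''$. Let $\chi_0$ be smooth and even with values in $[0,1]$, equal to $0$ for $|r|\le1.99$ and to $1$ for $|r|\ge2$, and put $F(r)=\frac{r^2}{100}(1-\chi_0(r))+\chi_0(r)\cosh r$. Then $F>0$ off $0$, and
\[
I_1:=\int_0^2F\,ds\le\tfrac{8}{300}+\tfrac{\cosh2}{100}<\tfrac1{10},\qquad I_2:=\int_0^2(2-s)F(s)\,ds\le2I_1<\tfrac15 .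
\]
Let $\chi_1,\chi_2\ge0$ be smooth even functions whose restrictions to $r>0$ have integral $1$, are symmetric about $\frac12$ and $\frac32$, and are supported in $(\frac14,\frac34)$ and $(\frac54,\frac74)$. Define $\psi$ by $\psi''=F+a_1\chi_1+a_2\chi_2$, $\psi(0)=c$, $\psi'(0)=0$. Since $\psi'(2)=\int_0^2\psi''ds$ and $\psi(2)=c+\int_0^2(2-s)\psi''(s)\,ds$, the conditions $\psi'(2)=\sinh2$ and $\psi(2)=\cosh2$ read
\[
a_1+a_2=\sinh2-I_1,\qquad \tfrac32a_1+\tfrac12a_2=\cosh2-c-I_2 .
\]
Using $3.62<\sinh2<3.63$ and $3.76<\cosh2<3.77$, the solution satisfies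
\[
a_1=(\cosh2-c-I_2)-\tfrac12(\sinh2-I_1)>0.7,\qquad a_2=\tfrac32(\sinh2-I_1)-(\cosh2-c-I_2)>1.5 .
\]
So $\psi''>0$ off $0$. For $r\ge2$ we have $\psi''=\cosh r$ with the right initial values at $r=2$, so $\psi=\cosh r$. For $|r|\le\frac14$ we have $\psi''=r^2/100$. The functions $F,\chi_1,\chi_2$ do not depend on $c$, and $a_1+a_2\le\sinh2$, which gives $C_\psi$.
\end{proof}

\subsection{The accounting}\label{sec:accounting}
Fix $q\in(0,1)$ and $\lambda=(d-1)/c$. To a geodesic and a compact time interval $I$ we attach the \emph{weight}
\begin{equation}\label{eq:weight}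
\omega(I)=\exp\Big(-q\int_I\operatorname{tr}U\,dt-(1-q)\lambda|I|\Big).
\end{equation}
It is multiplicative when intervals are concatenated. By Lemma~\ref{lem:trace}, the inequality $P(q\varphi^u)\le(1-q)\lambda$ holds as soon as the sum of $\omega([0,L])$ over separated families of geodesic segments of length $L$ grows subexponentially in $L$.

Here is the count for $m=1$, $d=2$, $n=3$, $q=\frac34$, $\lambda=1/c$; it is an outline, and $C$ stands for constants independent of $c$. Take a closed hyperbolic $3$-manifold with an embedded totally geodesic surface $N=H\backslash\mathbb H^2$ that has a collar of width $3$. In the universal cover the collar is $(-3,3)\times\mathbb H^2$ with metric $dx^2+\cosh^2x\,g_{\mathbb H^2}$, and we replace $\cosh x$ by $\psi(x)$. A geodesic alternates between visits to lifts of the tube $\{|x|\le2\}$ and arcs in the hyperbolic part.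

\emph{Orbits on $N$.} Along a geodesic in $\{x=0\}$ the field $\partial_x$ is a parallel Jacobi field and the remaining normal direction has curvature $-1/c^2$, so $U$ has eigenvalues $0$ and $1/c$. In time $\tau$ the fiber displacement is $\Theta=\tau/c$, and $\omega=e^{-q\tau/c}e^{-(1-q)\tau/c}=e^{-\Theta}$. The number of elements of $H$ with displacement in $[i,i+1)$ is at most $Ce^{i}$. Weight and multiplicity cancel: each $i$ contributes at most a constant, and the total for segments of length $L$ is at most linear in $L$.

\emph{Complete visits to a tube.} Now let the geodesic enter the tube from the hyperbolic part and leave it again, with fiber displacement $\Theta$. The normal direction tangent to the fiber is expanded by at least $\frac12e^{\Theta}$, and $\tau\ge c\Theta$ by \eqref{eq:time}. So $\omega\le2e^{-\Theta}z^{-q}$, where $z$ is the expansion of the other, transverse, direction. It obeys $\ddot z=(\psi''/\psi)z$, and it starts with slope at least $\kappa=\tanh2$ by \eqref{eq:core}. Convexity gives $z\ge1+\kappa\tau\ge\kappa c\Theta$. This linear gain leads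 to the series $\sum_ii^{-q}$, which diverges for every $q<1$. Proposition~\ref{prop:quadratic} below improves it to $z\ge c\Theta^2/8$, and the total weight of all complete visits is at most $C+C\sum_{i\ge1}(ci^2)^{-3/4}\le Cc^{-2}$.

\emph{Arcs between tubes.} By \eqref{eq:core} an arc of length $S$ in the hyperbolic part has $\omega\le4e^{-(2q+(1-q)/c)S}$, and there are at most $Ce^{2S}$ group elements that it can realize. The net rate is $e^{-\delta S}$ with $\delta=(1-q)(\frac1c-2)=\frac1{4c}-\frac12$. Such an arc has $S\ge2$, so the total weight of these arcs is at most $Ce^{-1/(2c)}$.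

One cycle, consisting of an arc and a complete visit, therefore has total weight at most $Cc^{-2}e^{-1/(2c)}$, which is below $\frac12$ for small $c$. The sum over the number of cycles is a convergent geometric series. Only the first and the last visit of a segment may be incomplete, and each contributes a factor linear in $L$.

For $m\ge2$ there are $m$ transverse directions, and the linear gain in each of them already gives $\Theta^m$. For $m=1$ one has to use that the geodesic actually leaves the tube.

\subsection{The quadratic gain for \texorpdfstring{$m=1$}{m=1}}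
For $m=1$ the base equation in \eqref{eq:geodesic} is that of a geodesic on the surface $dx^2+\psi(x)^2d\theta^2$, whose curvature is $-\psi''/\psi$. The surface has the Killing field $\partial_\theta$, and its component normal to the geodesic, $\zeta=\psi(x)\dot x$, is an explicit solution of the Jacobi equation. A second-order linear equation with one known solution is solved by its Wronskian. Dots denote derivatives in $t$, primes on $\psi$ derivatives in $x$.

\begin{proposition}\label{prop:quadratic}
Let $\psi=\psi_c$, $\ell>0$, $t_-<t_+$, and let $x\colon[t_-,t_+]\to[-2,2]$ satisfy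
\[
\ddot x=\frac{\ell^2\psi'(x)}{\psi(x)^3},\qquad \dot x^2=1-\frac{\ell^2}{\psi(x)^2},\qquad |x(t_-)|=|x(t_+)|=2 .
\]
Put $\Theta=\int_{t_-}^{t_+}\ell\,\psi(x)^{-2}dt$. Let $z$ solve $\ddot z=\frac{\psi''(x)}{\psi(x)}z$ with $z(t_-)=1$ and $\dot z(t_-)=\kappa\ge0$. If $\Theta\ge1$, then $z(t_+)\ge c\,\Theta^2/8$.
\end{proposition}

\begin{proof}
Since $\psi$ is even we may assume $x(t_-)=2$, so $\dot x(t_-)\le0$. As long as $z>0$ we have $\ddot z\ge0$, so $\dot z\ge\kappa\geq0$; hence $z$ is nondecreasing and $z\ge1$. For $\zeta=\psi(x)\dot x$ we compute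
\[
\dot\zeta=\psi'\dot x^2+\psi\ddot x=\psi'\Big(\dot x^2+\frac{\ell^2}{\psi^2}\Big)=\psi'(x),\qquad \ddot\zeta=\psi''(x)\dot x=\frac{\psi''}{\psi}\zeta,\qquad \zeta^2=\psi^2-\ell^2 .
\]
Put $\zeta_0=\sqrt{\cosh^22-\ell^2}$. Then $\zeta(t_-)=-\zeta_0$ and $\dot\zeta(t_-)=\sinh2$, so the Wronskian, which is constant, equals
\[
W=z\dot\zeta-\dot z\zeta=\sinh2+\kappa\zeta_0\ge\sinh2 .
\]
Let $\sigma(x)=(\psi(x)^2-\ell^2)^{-1/2}$. Where $\dot x\neq0$ we have $|\zeta|=1/\sigma$ and $dt=\psi\sigma\,|dx|$.

From $\dot x^2\ge0$ we get $\ell\le\psi(x(t))\le\cosh2$. Two values of $\ell$ cannot occur. If $\ell=\cosh2$, then $\psi(x)=\cosh 2$ and $x\equiv2$ on $[t_-,t_+]$, which contradicts $\ddot x>0$. If $\ell=c$, then $\dot x=0$ exactly where $x=0$; at such a time, uniqueness for the second-order equation would give $x\equiv0$. So $x$ is positive and strictly decreasing, and $|x(t_+)|=2$ is impossible. Two cases remain.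

\emph{Crossing: $0<\ell<c$.} Here $\dot x$ never vanishes, so $x$ decreases from $2$ to $-2$, $\zeta<0$ throughout and $\zeta(t_+)=-\zeta_0$. Integrating $\frac{d}{dt}(z/\zeta)=-W/\zeta^2$ gives
\[
z(t_+)=1+\zeta_0W\int_{t_-}^{t_+}\frac{dt}{\zeta^2},\qquad \int_{t_-}^{t_+}\frac{dt}{\zeta^2}=\int_{-2}^2\psi\sigma^3dx\ge c\int_{-2}^2\sigma^3dx .
\]
On the other hand $\Theta=\int_{-2}^2\frac\ell\psi\,\sigma\,dx\le\int_{-2}^2\sigma\,dx\le4^{2/3}\big(\int_{-2}^2\sigma^3dx\big)^{1/3}$ by H\"older's inequality, so $\int_{-2}^2\sigma^3dx\ge\Theta^3/16$. Since $\ell<1$, $\zeta_0\ge\sinh2$. Hence $z(t_+)\ge\sinh^2(2)\,c\,\Theta^3/16\ge c\,\Theta^2/8$ when $\Theta\ge1$.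

\emph{Bounce: $c<\ell<\cosh2$.} Let $x_*\in(0,2)$ be defined by $\psi(x_*)=\ell$, and put $\psi'_*=\psi'(x_*)>0$. The constraint $\psi(x)\ge\ell$ keeps $x$ in $[x_*,2]$, where $\ddot x>0$. So $x(t_+)=2$, and $\dot x$ vanishes at exactly one time $t_0$; the solution decreases from $2$ to $x(t_0)=x_*$ and increases back to $2$. At $t_0$ we have $\zeta=0$ and $\dot\zeta=\psi'_*$, so $W=z(t_0)\psi'_*$ and
\[
z(t_+)\ge z(t_0)\ge\frac{\sinh2}{\psi'_*}.
\]
A long visit forces $\psi'_*$ to be small. Indeed, by convexity $\psi^2-\ell^2\ge2\ell(\psi-\ell)\ge2\ell\psi'_*(x-x_*)$ on $[x_*,2]$, so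
\[
\Theta=2\int_{x_*}^2\frac\ell\psi\,\sigma\,dx\le2\int_{x_*}^2\frac{dx}{\sqrt{2\ell\psi'_*(x-x_*)}}=\frac{4\sqrt{2-x_*}}{\sqrt{2\ell\psi'_*}}\le\frac4{\sqrt{\ell\psi'_*}} .
\]
Thus $1/\psi'_*\ge\ell\Theta^2/16\ge c\,\Theta^2/16$, and $z(t_+)\ge c\,\Theta^2/8$ because $\sinh2>2$.
\end{proof}

\section{The manifold}\label{sec:manifold}

From now on $m,d,n,k$ are as in Theorem~\ref{thm:main}.

\subsection{A hyperbolic manifold with a wide tube}\label{sec:lattice}
We need a compact hyperbolic $n$-manifold that contains a compact totally geodesic $d$-manifold with an embedded tubular neighborhood of radius $3$. An arithmetic group provides the submanifold as the fixed set of an involution, and a congruence subgroup provides the width.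

Let $Q=x_1^2+\dots+x_n^2-\sqrt2\,x_0^2$, identify $\mathbb H^n$ with the sheet $\{Q=-1,\ x_0>0\}$, and let $\Gamma_0$ be the subgroup of $O(Q;\mathbb Z[\sqrt2])$ that preserves this sheet. The Galois conjugate form $x_1^2+\dots+x_n^2+\sqrt2\,x_0^2$ is positive definite, so $\Gamma_0$ is discrete and cocompact in $\mathrm{Isom}(\mathbb H^n)$ by the theorems of Borel--Harish-Chandra and Mostow--Tamagawa. Let $\iota_0\in\Gamma_0$ be $-1$ on $x_1,\dots,x_m$ and $+1$ on the other coordinates. Its fixed set $\Pi\cong\mathbb H^d$ is totally geodesic. The stabilizer of $\Pi$ in $\Gamma_0$ contains the corresponding group for the form $x_{m+1}^2+\dots+x_n^2-\sqrt2\,x_0^2$, so by the same theorems it acts cocompactly on $\Pi$.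

\begin{lemma}\label{lem:lattice}
There is a normal subgroup $\Gamma$ of finite index in $\Gamma_0$ such that every $g\in\Gamma\setminus\{1\}$ moves every point of $\mathbb H^n$ by more than $12$. For such $\Gamma$, distinct $\Gamma$-translates of $\Pi$ have distance at least $6$, and $H=\mathrm{Stab}_\Gamma(\Pi)$ acts freely and cocompactly on $\Pi$.
\end{lemma}

\begin{proof}
Let $\Omega_0$ be compact with $\Gamma_0\Omega_0=\mathbb H^n$, and let $\mathcal E$ be the set of $g\in\Gamma_0\setminus\{1\}$ that move some point of $\Omega_0$ by at most $12$. It is finite because $\Gamma_0$ is discrete. For $g\in\mathcal E$ the matrix $g-I$ has a nonzero entry $a+b\sqrt2$, which is divisible by an integer $l$ only if $l$ divides $a$ and $b$. So there is an integer $l$ such that no $g\in\mathcal E$ is congruent to $I$ modulo $l$. Let $\Gamma$ be the kernel of reduction modulo $l$; it is normal of finite index and $\Gamma\cap\mathcal E=\emptyset$. If $g\in\Gamma\setminus\{1\}$ moved a point $g_0p$, with $g_0\in\Gamma_0$ and $p\in\Omega_0$, by at most $12$, then $g_0^{-1}gg_0$ would lie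 in $\Gamma\cap\mathcal E$.

For the separation it suffices to compare $\Pi$ and $g\Pi$ with $g\in\Gamma$. The involution $\iota_1=g\iota_0g^{-1}$ has fixed set $g\Pi$, and $\iota_0\iota_1=(\iota_0g\iota_0^{-1})g^{-1}\in\Gamma$ by normality. If $\iota_0\iota_1=1$, then $\iota_0=\iota_1$ and $g\Pi=\Pi$. Otherwise, for $p\in\Pi$ and $p'\in g\Pi$,
\[
12<\operatorname{dist}(\iota_0\iota_1p,p)=\operatorname{dist}(\iota_1p,p)\le\operatorname{dist}(\iota_1p,\iota_1p')+\operatorname{dist}(p',p)=2\operatorname{dist}(p,p').
\]
Finally, $H$ has finite index in $\mathrm{Stab}_{\Gamma_0}(\Pi)$.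
\end{proof}

We fix such a $\Gamma$. It acts freely and cocompactly on $\mathbb H^n$, and the open $3$-neighborhoods of distinct translates of $\Pi$ are disjoint.

\subsection{The metric}
Let $B_s\subset\mathbb H^m$ be the open ball of radius $s$ about a center $0$, and let $r$ be the distance to $0$. In Fermi coordinates the open $3$-neighborhood of $\Pi$ is $B_3\times\mathbb H^d$ with metric $g_{\mathbb H^m}+\cosh^2r\,g_{\mathbb H^d}$, and the stabilizer of $\Pi$ in $\mathrm{Isom}(\mathbb H^n)$ acts through $O(m)\times\mathrm{Isom}(\mathbb H^d)$. For $c\in(0,1)$ replace this metric by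
\[
g_{\mathbb H^m}+\psi(r)^2g_{\mathbb H^d},\qquad\psi=\psi_c .
\]
It is smooth, because near $r=0$ the function $\psi$ is a polynomial in the smooth function $r^2$; it is $H$-invariant; and it is hyperbolic for $r\ge2$. Transport it by $\Gamma$ to the neighborhoods of all translates of $\Pi$. Let $X$ be $\mathbb H^n$ with the resulting smooth $\Gamma$-invariant metric, and put
\[
M=\Gamma\backslash X,\qquad N=H\backslash\Pi,\qquad \mathcal T=\overline{B_2}\times\mathbb H^d .
\]
The closed manifold $N$ embeds in $M$, since an element of $\Gamma$ that maps a point of $\Pi$ into $\Pi$ lies in $H$. The sets $g\mathcal T$, $g\in\Gamma$, are the \emph{tubes}. The closure of the complement of their union is the \emph{core}; there the metric is hyperbolic. The group, the tubes and the core do not depend on $c$.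

\begin{proposition}\label{prop:geometry}
The manifold $M$ has nonpositive curvature, and all sectional curvatures at points off $N$ are negative. The submanifold $N$ is totally geodesic of constant curvature $-1/c^2$, $\mathrm{Sing}=T^1N$, and $M$ has rank 1. Moreover $\varphi^u\equiv-\lambda$ on $\mathrm{Sing}$, $h_{\mathrm{top}}(\mathrm{Sing})=\lambda$, and $P(\mathrm{Sing},q\varphi^u)=(1-q)\lambda$ for all $q\in\mathbb R$.
\end{proposition}

\begin{proof}
\emph{Curvature.} On $\mathbb H^m$ the function $\psi(r)$ has Hessian $\mathcal H=\psi''dr^2+\psi'\coth r\,(g_{\mathbb H^m}-dr^2)$, where the second term is absent for $m=1$. It is positive definite for $r>0$, and it vanishes at $r=0$ because $\psi-c=O(r^4)$. By the Cauchy--Schwarz inequality for $\mathcal H$ and for the metric, the bracket in \eqref{eq:curvature} is at least $\big(\mathcal H(x,x)^{1/2}|w|-\mathcal H(y,y)^{1/2}|v|\big)^2\ge0$, so $K\le0$. Suppose that $r>0$ and that the plane spanned by $x+v$ and $y+w$ has $K=0$. Then all three terms of \eqref{eq:curvature} vanish. From $v\wedge w=0$ we may change the basis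 so that $w=0$, and then $y\ne0$. The bracket becomes $\mathcal H(y,y)|v|^2$, so $v=0$. Now $x,y$ are linearly independent base vectors with $x\wedge y=0$, which is absurd. In the core $K=-1$.

\emph{The singular set.} At $r=0$ we have $\nabla\psi=0$, so by \eqref{eq:connection} $\Pi$ is totally geodesic, with induced metric $c^2g_{\mathbb H^d}$ of curvature $-1/c^2$. Let $\gamma$ be a geodesic in $\Pi$ and $e\in T_0\mathbb H^m$, viewed as a field along $\gamma$. By \eqref{eq:connection}, $e'=\frac{e\psi}{\psi}\dot\gamma=0$. By \eqref{eq:curvature}, $\langle R_te,e\rangle=-\mathcal H(e,e)/\psi=0$, and since $R_t\le0$ is symmetric, $R_te=0$. So $e$ is a parallel Jacobi field and $T^1N\subset\mathrm{Sing}$. If $v\notin T^1N$, then $\gamma_v$ has a point off $N$. A parallel Jacobi field $E$ along $\gamma_v$ satisfies $R(E,\dot\gamma_v)\dot\gamma_v=0$, so at that point $E$ is a multiple of $\dot\gamma_v$ by negative curvature; both fields are parallel, so this holds everywhere, and $v$ has rank $1$.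

\emph{Pressure.} Along a geodesic in $\Pi$ the fields $e$ and the fields $e^{t/c}E$, with $E$ parallel, tangent to $\Pi$ and normal to $\dot\gamma$, are perpendicular Jacobi fields bounded in the past. So $U$ has the eigenvalue $0$ with multiplicity $m$ and $1/c$ with multiplicity $d-1$, and $\varphi^u\equiv-\lambda$ on $T^1N$ by Lemma~\ref{lem:trace}. The flow on $T^1N$ is the geodesic flow of $N$, whose own unstable Riccati solution is $I/c$. Lemma~\ref{lem:ruelle} applied to $N$ gives $h(\mu)\le\lambda$ for every invariant measure on $T^1N$, with equality for the normalized Liouville measure $m_N$ of $N$. By the variational principle $P(\mathrm{Sing},q\varphi^u)=\lambda-q\lambda$.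
\end{proof}

The manifold $X$ is complete, simply connected and nonpositively curved. In such a space the distance between two geodesics $\operatorname{dist}_X(\gamma_1(t),\gamma_2(t))$ is a convex function of $t$, and the distance to a closed convex set is convex along geodesics.

\begin{lemma}\label{lem:tubes}
A geodesic of $X$ meets each tube in a closed, possibly empty, time interval. A curve that joins two different tubes has length at least $2$.
\end{lemma}

\begin{proof}
In $B_3\times\mathbb H^d$ the function $r$ has $|dr|\le1$. A curve from a point $p$ to $\Pi$ contains a final arc in $B_3\times\mathbb H^d$ on which $r$ runs from $r(p)$ to $0$, or from values arbitrarily close to $3$ to $0$ if $p\notin B_3\times\mathbb H^d$. Together with the radial segments this shows that $\operatorname{dist}_X(\cdot,\Pi)$ equals $r$ in $B_3\times\mathbb H^d$ and is at least $3$ outside. Hence $\mathcal T=\{\operatorname{dist}_X(\cdot,\Pi)\le2\}$. The set $\Pi$ is a closed complete totally geodesic submanifold, so it is convex, and $\mathcal T$ is a sublevel set of a convex function.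 A curve between different tubes crosses two disjoint shells $g\{2\le r<3\}$, and needs length at least $1$ for each.
\end{proof}

\section{Expansion inside a tube}\label{sec:tube}

Let $\gamma$ be a complete unit speed geodesic of $X$ and let $I\ne\emptyset$ be the interval of times that it spends in $\mathcal T$; it may be unbounded. On $I$ write $\gamma=(x,\eta)$ with $\ell,\theta$ as in \eqref{eq:geodesic}, and write $\psi(t)$ for $\psi(r(x(t)))$, so $c\le\psi(t)\le\cosh2$. The curvature in $\mathcal T$ varies between orders $1/c^2$ and $0$, so curvature bounds alone say little about $U$. What helps is that the Jacobi equation splits and that its fiber part can be solved exactly.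

\subsection{The splitting}
Assume $\ell>0$ and let $\alpha\subset\mathbb H^d$ be the complete geodesic that contains $\eta$. Let $E$ be a parallel unit normal field along $\alpha$ in $\mathbb H^d$, regarded as a field along $\gamma$ tangent to the fiber. It is perpendicular to $\dot\gamma$ and $|E|=\psi$. Since $E\perp\dot\eta$, \eqref{eq:connection} gives $E'=(\dot\psi/\psi)E$, so $E/\psi$ is a parallel unit field along $\gamma$. These fields span a parallel subbundle $\nu^{\mathrm f}\subset\dot\gamma^\perp$ of rank $d-1$. Its orthogonal complement $\nu^{\mathrm t}$ in $\dot\gamma^\perp$ is parallel of rank $m$.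

In $\mathbb H^d$ the fields $e^{\pm\theta}E$ are perpendicular Jacobi fields along $\alpha$, so they are variation fields of families $\alpha_s$ of unit speed geodesics. The curves $t\mapsto(x(t),\alpha_s(\theta(t)))$ satisfy the geodesic equations of Section~\ref{sec:warped} with the same $x$, $\theta$ and $\ell$. Hence
\[
e^{\pm\theta}E=\psi e^{\pm\theta}\cdot\frac E\psi
\]
are Jacobi fields along $\gamma$. With $y_\pm=\psi e^{\pm\theta}$ this says $R_t(E/\psi)=-(\ddot y_+/y_+)(E/\psi)=-(\ddot y_-/y_-)(E/\psi)$ for every such $E$. So $R_t$ acts on $\nu^{\mathrm f}$ as a scalar and, being symmetric, preserves $\nu^{\mathrm t}$. The scalar Jacobi equation on $\nu^{\mathrm f}$ has the solutions $y_\pm$, which are independent since $y_-\dot y_+-\dot y_-y_+=2\psi^2\dot\theta=2\ell>0$.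

Let $t_0\in I$, $\kappa\ge0$, and let $J$ be the solution with $J(t_0)=I$, $J'(t_0)=\kappa I$. On $I$ it is block diagonal: it is a scalar $y(t)$ on $\nu^{\mathrm f}$ and an $m\times m$ block $J^{\mathrm t}(t)$ on $\nu^{\mathrm t}$. The same holds for $V=J'J^{-1}$, whose blocks $\dot y/y$ and $V^{\mathrm t}$ are nonnegative by Lemma~\ref{lem:compare}.

\begin{lemma}\label{lem:fiber}
Let $\ell>0$ and suppose that $t_-=\inf I$ is finite. Let $y$ solve the scalar Jacobi equation on $\nu^{\mathrm f}$ with $y(t_-)=1$, $\dot y(t_-)=\kappa\ge0$. Then for $s<s'$ in $I$,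
\[
\frac{y(s')}{y(s)}\ge\frac12\,\frac{\psi(s')}{\psi(s)}\,e^{\theta(s')-\theta(s)} .
\]
\end{lemma}

\begin{proof}
Normalize $\theta(t_-)=0$ and write $y=\psi(Ae^\theta+Be^{-\theta})$. At $t_-$ we have $1=\psi(A+B)$ and $\kappa=\dot\psi(A+B)+\psi\dot\theta(A-B)=\dot\psi/\psi+(\ell/\psi)(A-B)$, that is,
\[
A+B=\frac1{\psi(t_-)},\qquad A-B=\frac{\kappa\,\psi(t_-)-\dot\psi(t_-)}{\ell}.
\]
At the entry time $\psi=\cosh2$ is the maximum of $\psi$ on $I$, so $\dot\psi(t_-)\le0$. Hence $A+B>0$, $B\le A$ and $A>0$. Now $y=\psi e^\theta(A+Be^{-2\theta})$, and it remains to see that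
\[
\frac{A+Be^{-2\theta(s')}}{A+Be^{-2\theta(s)}}\ge\frac12,\qquad 0\le\theta(s)\le\theta(s').
\]
If $B\le0$, the function $A+Be^{-2\theta}$ is nondecreasing in $\theta$ and positive at $\theta=0$, so the quotient is at least $1$. If $0<B\le A$, numerator and denominator lie in $[A,2A]$.
\end{proof}

\subsection{Arbitrary and complete visits}
The first estimate assumes nothing about how the geodesic came into the tube, so it applies to geodesics in $\Pi$, for which no transverse gain exists.

\begin{lemma}\label{lem:A}
Let $[s,s']\subset I$ and $\Theta=\theta(s')-\theta(s)$. Then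
\[
\int_s^{s'}\operatorname{tr}U\,dt\ge(d-1)(\Theta-C_1),\qquad C_1=\log\frac{2\cosh2}c .
\]
\end{lemma}

\begin{proof}
If $\ell=0$ or $s=s'$, then $\Theta=0$ and the claim follows from $U\ge0$. Let $\ell>0$ and $s<s'$, and note that $\psi(s')/\psi(s)\ge c/\cosh2$.

If $t_-=\inf I$ is finite, apply Lemma~\ref{lem:compare} with $t_0=t_-$ and $V_0=0$. Since $V^{\mathrm t}\ge0$, we get $\int_s^{s'}\operatorname{tr}U\,dt\ge(d-1)\log\big(y(s')/y(s)\big)$, and Lemma~\ref{lem:fiber} with $\kappa=0$ gives the claim.

If $\inf I=-\infty$, the perpendicular Jacobi fields $e^\theta E$ have norm $y_+=\psi e^\theta\le\cosh(2)\,e^{\theta(s')}$ on $(-\infty,s']$, so they are unstable. Thus $U$ equals the scalar $\dot y_+/y_+$ on $\nu^{\mathrm f}$, preserves $\nu^{\mathrm t}$ and is nonnegative there. Therefore $\int_s^{s'}\operatorname{tr}U\,dt\ge(d-1)\big(\Theta+\log\frac{\psi(s')}{\psi(s)}\big)$.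
\end{proof}

The constant $C_1$ tends to infinity as $c\to0$. This is harmless, because Lemma~\ref{lem:A} will be used at most twice per geodesic segment. The second estimate is used many times, and its dependence on $c$ is explicit and polynomial.

\begin{lemma}\label{lem:B}
Let $I=[t_-,t_+]$ be compact, let $\Theta=\theta(t_+)-\theta(t_-)$, and suppose $U(t_-)\ge\kappa I$ with $\kappa=\tanh2$. Put $b=\frac18$ if $m=1$ and $b=\kappa^m$ if $m\ge2$. Then
\[
\int_{t_-}^{t_+}\operatorname{tr}U\,dt\ge(d-1)(\Theta-\log2)+\log\max\big(1,b(c\Theta)^k\big).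
\]
\end{lemma}

\begin{proof}
If $\ell=0$ or $t_-=t_+$, then $\Theta=0$ and the right side is negative. Otherwise apply Lemma~\ref{lem:compare} with $t_0=t_-$ and $V_0=\kappa I$:
\[
\int_{t_-}^{t_+}\operatorname{tr}U\,dt\ge(d-1)\log y(t_+)+\log Z,\qquad Z=\det J^{\mathrm t}(t_+).
\]
Since the visit is complete, $\psi(t_-)=\psi(t_+)=\cosh2$, and Lemma~\ref{lem:fiber} gives $y(t_+)\ge\frac12e^\Theta$. By the last statement of Lemma~\ref{lem:compare} and by \eqref{eq:time}, all singular values of $J^{\mathrm t}(t_+)$ are at least $1+\kappa c\Theta$, so $Z\ge(1+\kappa c\Theta)^m$. This gives $Z\ge1$, and for $m\ge2$, where $k=m$, it gives $Z\ge\kappa^m(c\Theta)^m$.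

Let $m=1$, so $k=2$. If $\Theta<1$, then $b(c\Theta)^2<1\le Z$. Let $\Theta\ge1$. The line bundle $\nu^{\mathrm t}$ and $\dot\gamma$ span the plane spanned by $\partial_x$ and $\dot\eta$, whose curvature is $-\psi''(x)/\psi(x)$ by \eqref{eq:curvature}. So $J^{\mathrm t}$ is the function $z$ of Proposition~\ref{prop:quadratic}, the function $x$ satisfies its hypotheses by \eqref{eq:geodesic}, and $Z=z(t_+)\ge c\Theta^2/8\ge(c\Theta)^2/8$ since $c<1$.
\end{proof}

\section{The upper bound for the pressure}\label{sec:upper}

\begin{proposition}\label{prop:upper}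
Let $q\in(1/k,1)$. There is $c_0(q)>0$ such that for all $c\in(0,c_0(q))$ the manifold $M$ satisfies $P(q\varphi^u)=P(\mathrm{Sing},q\varphi^u)=(1-q)\lambda$.
\end{proposition}

With $n=3$, $m=1$, $d=2$, $q=\frac34$ this already answers the question in the negative. By Proposition~\ref{prop:geometry} only the inequality $P(q\varphi^u)\le(1-q)\lambda$ needs proof. We cut each geodesic segment into tube pieces and core pieces, record for each piece the group element that it realizes, bound the weight \eqref{eq:weight} of a piece in terms of that element alone, and sum. The order of the quantifiers matters: $c$ is chosen last, so all counting is done in the fixed hyperbolic geometry. In this section $C,C_2$ depend only on $\Gamma,\Pi,m,d$ and the compact sets fixed next, $C_3(q)$ depends also on $q$, and none of them depends on $c$; a constant that depends on $c$ is written $C(c)$ and may change from line to line.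

\subsection{Counting group elements}
Let $D_0\subset\mathbb H^d$ be compact with $HD_0=\mathbb H^d$, and put $D=\overline{B_2}\times D_0$. Since $H$ acts on the base by rotations, $HD=\mathcal T$. Let $\Omega\supset D$ be compact with $\Gamma\Omega=\mathbb H^n$. For $u\in\Gamma$ and $h\in H$ put
\[
|u|=\operatorname{dist}_{\mathbb H^n}(\Omega,u\Omega),\qquad \|h\|=\operatorname{dist}_{\mathbb H^d}(D_0,hD_0).
\]
For all $s\ge0$,
\begin{equation}\label{eq:count}
\#\{u\in\Gamma:|u|\le s\}\le Ce^{(n-1)s},\qquad \#\{h\in H:\|h\|\le s\}\le Ce^{(d-1)s}.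
\end{equation}
Indeed, fix $o\in\Omega$. The hyperbolic unit balls about the points $uo$ are disjoint by Lemma~\ref{lem:lattice}, and for $|u|\le s$ they lie in the ball about $o$ of radius $s+2\operatorname{diam}\Omega+1$, whose volume is at most a constant times $e^{(n-1)s}$. The same argument in $\mathbb H^d$, with $D_0$ in place of $\Omega$, gives the second bound. Grouping elements by $i\le|u|<i+1$, we get for every nonincreasing $\beta\ge0$ on $[0,\infty)$
\begin{equation}\label{eq:shell}
\sum_{u\in\Gamma}\beta(|u|)\le C\sum_{i\ge0}e^{(n-1)(i+1)}\beta(i),\qquad \sum_{h\in H}\beta(\|h\|)\le C\sum_{i\ge0}e^{(d-1)(i+1)}\beta(i).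
\end{equation}

\subsection{Codes}
Let $\gamma\colon[0,L]\to X$ be a geodesic segment with $\gamma(0)\in\Omega$. By Lemma~\ref{lem:tubes} the times that it spends in tubes form finitely many successive closed intervals $[s_1,s_1'],\dots,[s_j,s_j']$, with $j\ge0$, spent in pairwise different tubes, and $s_{i+1}-s_i'\ge2$. These are the \emph{tube pieces}. The $j+1$ \emph{core pieces} are $[0,s_1],[s_1',s_2],\dots,[s_j',L]$, or $[0,L]$ if $j=0$; the first and the last may be single points. Each tube has the form $gHD$, so we can choose $g_i,g_i'\in\Gamma$ with $\gamma(s_i)\in g_iD$, $\gamma(s_i')\in g_i'D$ and $h_i:=g_i^{-1}g_i'\in H$. Choose also $g_{\mathrm{end}}\in\Gamma$ with $\gamma(L)\in g_{\mathrm{end}}\Omega$. Put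
\[
u_0=g_1,\qquad u_i=(g_i')^{-1}g_{i+1}\ \ (1\le i\le j-1),\qquad u_j=(g_j')^{-1}g_{\mathrm{end}},
\]
and $u_0=g_{\mathrm{end}}$ if $j=0$. We fix these choices for each segment and call $(j;u_0,h_1,u_1,\dots,h_j,u_j)$ its \emph{code}. The code determines $g_{\mathrm{end}}=u_0h_1u_1\cdots h_ju_j$. The first and last pieces of each kind are \emph{outer}, the others \emph{inner}; see Figure~\ref{fig:code}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\draw[thick] (0,0)--(11,0);
\draw[line width=5pt,gray!60] (1.2,0)--(2.8,0);
\draw[line width=5pt,gray!60] (4.6,0)--(6.6,0);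
\draw[line width=5pt,gray!60] (8.4,0)--(9.8,0);
\node[below=3pt] at (0,0) {$0$}; \node[below=3pt] at (11,0) {$L$};
\node[below=3pt] at (1.2,0) {$s_1$}; \node[below=3pt] at (2.8,0) {$s_1'$};
\node[below=3pt] at (4.6,0) {$s_2$}; \node[below=3pt] at (6.6,0) {$s_2'$};
\node[below=3pt] at (8.4,0) {$s_3$}; \node[below=3pt] at (9.8,0) {$s_3'$};
\node[above=3pt] at (0.6,0) {$u_0$}; \node[above=3pt] at (2,0) {$h_1$};
\node[above=3pt] at (3.7,0) {$u_1$}; \node[above=3pt] at (5.6,0) {$h_2$};
\node[above=3pt] at (7.5,0) {$u_2$}; \node[above=3pt] at (9.1,0) {$h_3$};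
\node[above=3pt] at (10.4,0) {$u_3$};
\draw[<->] (0,-0.9)--(2.8,-0.9) node[midway,below] {outer};
\draw[<->] (2.8,-0.9)--(8.4,-0.9) node[midway,below] {inner};
\draw[<->] (8.4,-0.9)--(11,-0.9) node[midway,below] {outer};
\end{tikzpicture}
\caption{The time interval of a geodesic segment that visits three tubes (thick). Each tube piece is labeled by an element $h_i\in H$ and each core piece by an element $u_i\in\Gamma$. Inner core pieces have length at least $2$, and an inner tube piece is a complete visit preceded by such a core piece.}\label{fig:code}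
\end{figure}

After translation by an element of $\Gamma$, a core piece with label $u$ is a curve in the core from $\Omega$ to $u\Omega$, so its length $S$, which is its hyperbolic length, satisfies $S\ge|u|$. This includes degenerate pieces: there $S=0$ and $\Omega\cap u\Omega\ne\emptyset$. After translation by $g_i^{-1}$, the $i$-th tube piece runs in $\mathcal T$ from $D$ to $h_iD$, so its fiber displacement satisfies $\Theta\ge\|h_i\|$.

\subsection{Weights of the pieces}
Put $\delta=(1-q)\big(\lambda-(n-1)\big)$ and let $c$ be so small that $\delta\ge1$. This is possible because $q<1$ and $d\ge2$.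

\emph{Core pieces.} By \eqref{eq:core}, and since $q(n-1)+(1-q)\lambda=n-1+\delta$, a core piece of length $S$ has $\omega\le2^{n-1}e^{-(n-1+\delta)S}$. Here $S\ge|u|$ for an outer piece and $S\ge\max(|u|,2)$ for an inner piece. By \eqref{eq:shell} and $\delta\ge1$,
\begin{align*}
W_{\mathrm c}^{\mathrm{out}}&:=\sum_{u\in\Gamma}2^{n-1}e^{-(n-1+\delta)|u|}\le C\,(2e)^{n-1}\sum_{i\ge0}e^{-\delta i}\le C_2,\\
W_{\mathrm c}&:=\sum_{u\in\Gamma}2^{n-1}e^{-(n-1+\delta)\max(|u|,2)}\le C\,(2e)^{n-1}\Big(2e^{-2\delta}+\sum_{i\ge2}e^{-\delta i}\Big)\le C_2e^{-2\delta}.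
\end{align*}
In the second line the shells $i=0,1$ contribute $e^{(n-1)(i+1)}e^{-2(n-1+\delta)}\le e^{-2\delta}$ each. The small factor $e^{-2\delta}$ is owed to the separation of the tubes.

\emph{Inner tube pieces.} Let $2\le i\le j-1$. The segment is outside this tube shortly before $s_i$ and shortly after $s_i'$, so by Lemma~\ref{lem:tubes} $[s_i,s_i']$ is the whole visit of the complete geodesic. It is preceded by a core piece of length at least $2$, so $U(s_i)\ge\tanh(2)I$ by \eqref{eq:core}, and Lemma~\ref{lem:B} applies. By \eqref{eq:time} the duration $\tau$ satisfies $\lambda\tau\ge\lambda c\Theta=(d-1)\Theta$. The exponents $q(d-1)\Theta$ and $(1-q)(d-1)\Theta$ add up to $(d-1)\Theta$, and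
\[
\omega\le\beta(\Theta):=2^{d-1}e^{-(d-1)\Theta}\min\big(1,b^{-q}(c\Theta)^{-kq}\big),\qquad\beta(0):=2^{d-1}.
\]
The function $\beta$ is nonincreasing, so $\omega\le\beta(\|h_i\|)$. In \eqref{eq:shell} the exponential factors cancel, and since $kq>1$, $q<1$ and $c<1$,
\[
W_{\mathrm t}:=\sum_{h\in H}\beta(\|h\|)\le C\,(2e)^{d-1}\Big(1+b^{-q}c^{-kq}\sum_{i\ge1}i^{-kq}\Big)\le C_3(q)\,c^{-k}.
\]
This is the only place where $kq>1$ is used. For $q=0$ the series diverges, as it must, since by (F2) the conclusion is false there.

\emph{Outer tube pieces.} For $i=1$ and $i=j$, Lemma~\ref{lem:A} and $\lambda\tau\ge(d-1)\Theta$ give $\omega\le e^{(d-1)C_1}e^{-(d-1)\|h_i\|}$, and $\|h_i\|\le\Theta\le L/c$ by \eqref{eq:time}. In \eqref{eq:shell} only the shells $i\le L/c$ occur and each contributes a bounded amount, so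
\[
W_{\mathrm t}^{\mathrm{out}}(L):=\sum_{\|h\|\le L/c}e^{(d-1)C_1}e^{-(d-1)\|h\|}\le C(c)(1+L).
\]

\subsection{Proof of Proposition~\ref{prop:upper}}
Since $\lambda=(d-1)/c$,
\[
W_{\mathrm c}W_{\mathrm t}\le C_2C_3(q)\,c^{-k}\exp\Big(-2(1-q)\Big(\frac{d-1}c-n+1\Big)\Big)\longrightarrow0\qquad(c\to0).
\]
Choose $c_0(q)\in(0,1)$ so that $\delta\ge1$ and $W_{\mathrm c}W_{\mathrm t}\le\frac12$ for $c<c_0(q)$, and fix such a $c$. The weight $\omega([0,L])$ of a segment is the product of the weights of its pieces, and each of these is bounded by a function of its label. A code with $j=0$ has one outer core piece; a code with $j=1$ has two outer core pieces and one outer tube piece; a code with $j\ge2$ has two outer and $j-1$ inner core pieces, and two outer and $j-2$ inner tube pieces. Summing over the labels independently,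
\begin{equation}\label{eq:sum}
\begin{aligned}
\sum_{\text{codes}}\ \sup_{\gamma}\ \omega([0,L])&\le W_{\mathrm c}^{\mathrm{out}}+(W_{\mathrm c}^{\mathrm{out}})^2W_{\mathrm t}^{\mathrm{out}}(L)+(W_{\mathrm c}^{\mathrm{out}})^2W_{\mathrm t}^{\mathrm{out}}(L)^2W_{\mathrm c}\sum_{j\ge2}(W_{\mathrm c}W_{\mathrm t})^{j-2}\\
&\le C(c)(1+L)^2,
\end{aligned}
\end{equation}
where the supremum is over the segments of length $L$ with the given code.

It remains to see that a code contains only boundedly many separated orbits. Let $Y\subset T^1M$ be $(T,\varepsilon)$-separated and put $L=T+1$. Lift each $\gamma_v|_{[0,L]}$, $v\in Y$, to a segment in $X$ that starts in $\Omega$. Cover $\Omega$ by $N_\varepsilon$ sets of $X$-diameter at most $\varepsilon$. Suppose that two lifts have the same code, start in the same covering set, and end in the $g_{\mathrm{end}}$-translate of the same covering set. Their distance is a convex function on $[0,L]$ that is at most $\varepsilon$ at both ends, so it is at most $\varepsilon$ throughout, and $\varrho(f_tv,f_tw)\le\varepsilon$ for $t\in[0,T]$. This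 forces $v=w$. So each code belongs to at most $N_\varepsilon^2$ elements of $Y$. By \eqref{eq:trace}, the bound $\operatorname{tr}U\le C(c)$ on $[T,L]$, the definition \eqref{eq:weight} and \eqref{eq:sum},
\[
\sum_{v\in Y}e^{q\int_0^T\varphi^u(f_tv)\,dt}\le C(c)\sum_{v\in Y}e^{-q\int_0^L\operatorname{tr}U(f_tv)\,dt}\le C(c)N_\varepsilon^2\,e^{(1-q)\lambda L}(1+L)^2 .
\]
Taking $\limsup_{T\to\infty}\frac1T\log$ and then $\varepsilon\to0$ gives $P(q\varphi^u)\le(1-q)\lambda$. \qed

\section{The pressure function}\label{sec:diagram}

Proposition~\ref{prop:upper} treats one value of $q$. Convexity extends the equality to an interval and (F2) bounds the interval on the left. To bound it on the right we need a measure that beats $\mathrm{Sing}$ for $q>1$, where expansion is penalized more than entropy is rewarded. A measure with $h=\Lambda<\lambda$ does this, and the Liouville measure is one, because the strongly curved region has small volume.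

\begin{lemma}\label{lem:liouville}
There is a constant $A$, independent of $c\in(0,1)$, with $\Lambda(m_L)\le A$.
\end{lemma}

\begin{proof}
The trace of \eqref{eq:riccati}, integrated over $[0,1]$, reads
\[
\operatorname{tr}U(f_1v)-\operatorname{tr}U(v)=-\int_0^1\big(\operatorname{tr}U^2+\mathrm{Ric}\big)(f_tv)\,dt,\qquad \mathrm{Ric}(v):=\mathrm{Ric}(v,v)=\operatorname{tr}R .
\]
Integrating against the invariant measure $m_L$ gives $\int\operatorname{tr}U^2dm_L=-\int\mathrm{Ric}\,dm_L$. The average of $\mathrm{Ric}$ over a unit sphere is $\mathrm{scal}/n$. By Lemma~\ref{lem:trace} and the Cauchy--Schwarz inequality, applied to the integral and to the $n-1$ eigenvalues of $U$,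
\[
\Lambda(m_L)^2=\Big(\int\operatorname{tr}U\,dm_L\Big)^2\le(n-1)\int\operatorname{tr}U^2dm_L=\frac{n-1}{n\,\mathrm{vol}(M)}\int_M(-\mathrm{scal})\,d\mathrm{vol}.
\]
The image of the core in $M$ has a volume $v_0$ that does not depend on $c$ and is positive, since the core contains the shell $\{2\le r<3\}$. So $\mathrm{vol}(M)\ge v_0$, and the core contributes $n(n-1)v_0$ to the last integral. The rest of $M$ is covered by $H\backslash\mathcal T$. Summing \eqref{eq:curvature} over ordered pairs from an orthonormal basis adapted to base and fiber gives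
\[
-\mathrm{scal}=m(m-1)+2d\,\frac{\Delta\psi}{\psi}+d(d-1)\frac{1+\psi'^2}{\psi^2},\qquad\Delta\psi=\psi''+(m-1)\psi'\coth r ,
\]
and the volume element is $\psi^d$ times that of the product metric $g_{\mathbb H^m}+g_{\mathbb H^d}$, for which $H\backslash\mathcal T$ has a finite volume independent of $c$. It suffices to bound
\[
(-\mathrm{scal})\,\psi^d=m(m-1)\psi^d+2d\,\psi^{d-1}\Delta\psi+d(d-1)(1+\psi'^2)\psi^{d-2}
\]
on $0\leq r\le2$ uniformly in $c$. Since $d\ge2$, no negative power of $\psi$ occurs, and $\psi\le\cosh2$, $0\le\psi'\le\sinh2$. By Lemma~\ref{lem:profile}, $\psi''\le C_\psi$, hence $\psi'\le C_\psi r$ and $\psi'\coth r\le C_\psi\,r\coth r\le2C_\psi\coth2$.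
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Choose $c<c_0(q_0)$ so small that also $\lambda=(d-1)/c>A$. Proposition~\ref{prop:geometry} gives the geometric statements and (a). Put
\[
G(q)=P(q\varphi^u)-P(\mathrm{Sing},q\varphi^u)=P(q\varphi^u)-(1-q)\lambda .
\]
This function is convex, continuous and nonnegative, so its zero set is a closed interval. We have $G(q_0)=0$ by Proposition~\ref{prop:upper} and $G(1)=0$ by Lemma~\ref{lem:ruelle}. So the zero set contains $[q_0,1]$, which is (b). By (F2), $G(0)>0$, so the zero set lies in $(0,\infty)$ and its left endpoint $q_*$ satisfies $0<q_*\le q_0$. For $q>1$, \eqref{eq:variational} and Lemmas~\ref{lem:ruelle} and~\ref{lem:liouville} give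
\[
P(q\varphi^u)\ge h(m_L)-q\Lambda(m_L)=(1-q)\Lambda(m_L)>(1-q)\lambda,
\]
because $1-q<0$ and $\Lambda(m_L)\le A<\lambda$. So the zero set of $G$ is $[q_*,1]$, which is (c).
\end{proof}

\begin{remark}
In these examples $q\mapsto P(q\varphi^u)$ agrees with the affine function $(1-q)\lambda$ on $[q_*,1]$ and exceeds it for $q<q_*$, so it is not real-analytic at $q_*\in(0,1)$. The normalized Liouville measure $m_N$ on $T^1N=\mathrm{Sing}$ has $h(m_N)=\lambda=\Lambda(m_N)$ by the proof of Proposition~\ref{prop:geometry}, so it is an equilibrium state for $q\varphi^u$ for every $q\in[q_*,1]$.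
\end{remark}

\begin{remark}
There is no conflict with (F3), since here $h_{\mathrm{top}}(\mathrm{Sing})=\lambda>0$. For $d=1$ the same warped product would give $\lambda=0$ and $\delta<0$, and the sums over core pieces in Section~\ref{sec:upper} could not be made small. We do not determine whether the gap can fail at some $q<0$ for other manifolds; in the examples above it holds for all $q<q_*$, in particular for all $q\le0$.
\end{remark}

\begin{thebibliography}{1}
\bibitem{BCFT}
Keith Burns, Vaughn Climenhaga, Todd Fisher and Daniel J. Thompson,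
\emph{Unique equilibrium states for geodesic flows in nonpositive curvature},
arXiv:1703.10878 (2017).
\end{thebibliography}
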